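\title{A Banach space with the diameter $2$ property whose bidual is strictly convex}

\begin{abstract}
We construct a Banach space $X$ with separable dual such that every nonempty relatively weakly open subset of the unit ball of $X$ has diameter $2$, while the bidual norm on $X^{**}$ is uniformly rotund in every direction, and in particular strictly convex. The norm is a supremum of countably many Hilbertian seminorms, chosen by recursion. Every Banach space with a shrinking basis is isomorphic to a norm-one complemented subspace of a space with these properties.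
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real; $B_X$ and $S_X$ denote the closed unit ball and the unit sphere of $X$. A \emph{slice} of $B_X$ is a set $\{x\in B_X: f(x)>1-\eta\}$ with $f\in S_{X^*}$ and $\eta>0$. The space $X$ has the \emph{diameter $2$ property} (D$2$P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$, and the \emph{strong diameter $2$ property} (SD$2$P) if every finite convex combination of slices of $B_X$ has diameter $2$. Slices are relatively weakly open, so in a space with the D$2$P all slices have diameter $2$.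

The D$2$P says that no weakly open piece of the ball is narrower than the ball itself. It fails in finite dimensions, where the weak and norm topologies coincide. The model space with the D$2$P is $c_0$: a nonempty relatively weakly open $U\subset B_{c_0}$ contains a finitely supported $x$, and for large $n$ the points $x\pm e_n$ lie in the ball, converge weakly to $x$, and are at distance $2$ from each other.

Rotundity properties pull in the opposite direction. A normed space is \emph{strictly convex} if $\|x\|=\|y\|=1$ and $x\ne y$ imply $\|\frac12(x+y)\|<1$, that is, if the unit sphere contains no nontrivial line segment. It is \emph{uniformly rotund in every direction} (URED) if for every $z\ne0$ the following holds: whenever $x_n,y_n$ lie in the unit ball, $x_n-y_n=\lambda_nz$ with scalars $\lambda_n$, and $\|x_n+y_n\|\to2$, then $\lambda_n\to0$. So URED forbids not only segments in the sphere, but also chords of a fixed direction and fixed length whose midpoints approach the sphere. It passes to subspaces, and it implies strict convexity: if $\|x\|=\|y\|=\|\frac12(x+y)\|=1$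 and $x\ne y$, then $z=x-y$, $x_n=x$, $y_n=y$, $\lambda_n=1$ violate the definition.

The following question was posed by Nygaard, P\~oldvere, Troyansky and Viil \cite{NPTV}.

\medskip
\noindent\emph{Question.} Is there a Banach space $X$ with the D$2$P whose bidual $X^{**}$, with the bidual norm, is strictly convex?
\medskip

There are reasons to guess that the answer is no. It is known that no Banach space with the SD$2$P has a strictly convex bidual. It is also known that if $X$ admits a norm-one projection $P\ne I$ whose range has finite codimension, then $X$ cannot both be URED and have the D$2$P. Finally, the D$2$P supplies many long chords of the ball that are almost in the sphere, and in $X^{**}$ bounded sequences have weak$^*$ cluster points, so infinitely many almost flat pieces may add up to a true segment; Example~\ref{ex:zero} shows this happening in a close relative of our space. Nevertheless, the answer is yes.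

A \emph{finite-dimensional decomposition} of $X$ is a sequence $(F_n)$ of finite-dimensional subspaces such that every $x\in X$ has a unique expansion $x=\sum_nx_n$ with $x_n\in F_n$. With $P_nx=x_1+\dots+x_n$, it is \emph{monotone} if $\|P_n\|\le1$ for all $n$, and \emph{shrinking} if $\|f-P_n^*f\|\to0$ for every $f\in X^*$. In the shrinking case $X^*$ is the closure of the union of the finite-dimensional spaces $P_n^*X^*$, hence separable.

\begin{theorem}\label{thm:main}
There is a Banach space $X$ with a monotone shrinking finite-dimensional decomposition (so $X^*$ is separable) such that $X$ has the D$2$P and $X^{**}$, with the bidual norm, is URED. More precisely, for every $0\ne z\in X^{**}$ there is $c(z)>0$ such that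
\[
x',x''\in B_{X^{**}},\quad x'-x''=\lambda z\quad\Longrightarrow\quad\|x'+x''\|^2\le4-\lambda^2c(z)^2 .
\]
In particular $X^{**}$ is strictly convex.
\end{theorem}

By the two known facts above, this $X$ fails the SD$2$P and, being URED as a subspace of $X^{**}$, admits no norm-one projection $P\neq I$ with range of finite codimension. The proof of Theorem~\ref{thm:main} occupies Sections~\ref{sec:idea}--\ref{sec:ured} and is self-contained. Section~\ref{sec:embed} shows that every space with a shrinking basis embeds complementably into a space of this kind, and Section~\ref{sec:limits} shows two directions in which Theorem~\ref{thm:main} cannot be improved.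

\section{Suprema of Hilbertian seminorms}\label{sec:idea}

Call a function $p\ge0$ on a vector space $Y$ a \emph{Hilbertian seminorm} if $p(y)^2=\sum_k\varphi_k(y)^2<\infty$ for all $y$, for some countable family of linear functionals $\varphi_k$. Then $p(y)$ is the $\ell_2$-norm of the sequence $(\varphi_k(y))_k$, so $p$ is a seminorm and satisfies the parallelogram identity $p(x+y)^2+p(x-y)^2=2p(x)^2+2p(y)^2$. This identity gives a criterion for rotundity.

\begin{lemma}\label{lem:criterion}
Let $Y$ be a normed space with $\|y\|=\sup_jp_j(y)$, where the $p_j$ are Hilbertian seminorms, and put $c(z)=\inf_jp_j(z)$. If $x',x''\in B_Y$ and $x'-x''=\lambda z$, then $\|x'+x''\|^2\le4-\lambda^2c(z)^2$. If $c(z)>0$ for every $z\ne0$, then $Y$ is URED.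
\end{lemma}

\begin{proof}
For every $j$ we have $p_j(x'+x'')^2=2p_j(x')^2+2p_j(x'')^2-\lambda^2p_j(z)^2\le4-\lambda^2c(z)^2$; take the supremum over $j$. In the definition of URED this gives $\lambda_n^2c(z)^2\le4-\|x_n+y_n\|^2\to0$.
\end{proof}

\subsection*{Two attempts that fail}
One may try to round $c_0$ by adding a small Hilbertian term: $N(x)^2=\|x\|_\infty^2+K(x)^2$ with $K(x)^2=\sum_k4^{-k}x_k^2$. This norm is URED, because $N(x+y)^2\le2N(x)^2+2N(y)^2-K(x-y)^2$. But the D$2$P is lost. Fix $x\ne0$ in the unit ball $B$ of $N$ and $0<\delta<K(x)/2$. On $B$ the function $y\mapsto K(y-x)$ is a uniform limit of continuous functions of finitely many coordinates, so $U=\{y\in B:K(y-x)<\delta\}$ is relatively weakly open. For $y\in U$ we have $\|y\|_\infty^2\le1-(K(x)-\delta)^2$, so $N(y-y')^2\le4-4(K(x)-\delta)^2+4\delta^2$ for all $y,y'\in U$, and this bound is less than $4$.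

One may instead try to keep the mechanism of $c_0$, namely pairs $x\pm u_n$ with $\|u_n\|\to1$ and $\rho_n=\max\|x\pm u_n\|\to1$. For $x\ne0$ this destroys URED: the vectors $\rho_n^{-1}(u_n+x)$ and $\rho_n^{-1}(u_n-x)$ lie in the ball, their difference is $2\rho_n^{-1}x$, and their sum has norm tending to $2$.

So the long chords near $x$ must have the form $m_n\pm u_n$ with midpoints $m_n=x+w_n$, where $w_n\to0$ weakly but not in norm. In the setting of Lemma~\ref{lem:criterion} we can say what the seminorms must do. If $m\pm u\in B_Y$ and $p_j(u)\ge1-\delta$, then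
\[
p_j(m)^2=\tfrac12p_j(m+u)^2+\tfrac12p_j(m-u)^2-p_j(u)^2\le1-(1-\delta)^2\le2\delta .
\]
The seminorm that sees $u_n$ must be almost blind to $x+w_n$, although it may not be blind to $x$. This does not contradict $c(z)>0$, since the direction $x+w_n$ changes with $n$.

\subsection*{One step, in three dimensions}
Start from the line $\mathbb{R}e$ with $\|se\|=|s|$ and the point $a=re$, $0<r<1$, near which we want a long chord. Add two vectors $w,u$, fix $0<\varepsilon<1$ and $0\le v\le(1-r^2)^{1/2}$, and for $x=se+\alpha w+\beta u$ put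
\[
p(x)^2=s^2+\varepsilon(\alpha^2+\beta^2)+v^2\alpha^2,\qquad p'(x)^2=\beta^2+\tfrac12\big((s-r\alpha)^2+\varepsilon(\alpha^2+\beta^2)\big),
\]
and $\|x\|=\max\{p(x),p'(x)\}$. Here $p$ extends the old norm, and $p'$ is new; the expression $s-r\alpha$ is the $e$-coordinate of $x-\alpha a$. Substituting coordinates gives
\[
\begin{array}{c|ccccc}
x & e & u & a+w & a+w\pm u & a\pm u\\ \hline
p(x)^2 & 1 & \varepsilon & r^2+v^2+\varepsilon & r^2+v^2+2\varepsilon & r^2+\varepsilon\\
p'(x)^2 & \frac12 & 1+\frac\varepsilon2 & \frac\varepsilon2 & 1+\varepsilon & 1+\frac{r^2}2+\frac\varepsilon2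
\end{array}
\]
The norm on $\mathbb{R}e$ is unchanged, thanks to the factor $\frac12$. The points $a+w\pm u$ have squared norm at most $1+2\varepsilon$ and are at distance more than $2$, whereas the $c_0$-like points $a\pm u$ stay outside the ball by an amount that does not shrink with $\varepsilon$. In the old direction $e$ both seminorms are at least $1/\sqrt2$, whatever $\varepsilon$ is; the new seminorm is almost blind only to the new direction $a+w$.

We shall repeat this step infinitely often, with $a$ running through a dense subset of the open ball. Three things have to be arranged. Later seminorms must not change the norm of earlier vectors, so that the recursion makes sense. The vectors $w_n,u_n$ must tend to $0$ weakly. And no $z\ne0$ in the bidual may be almost invisible to infinitely many of the seminorms. The weight $v$, which played no role so far, is there for the last requirement.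

\section{The norm and its bidual}\label{sec:norm}

We first define the norm for arbitrary parameters, since its structural properties do not depend on how they are chosen. It is convenient to work with formal series, among which the bidual will be found. Let $\Omega$ be the vector space of all formal series
\[
\omega=\sum_{k\ge1}\big(\alpha_k(\omega)w_k+\beta_k(\omega)u_k\big)
\]
with arbitrary real coefficients, let $E\subset\Omega$ be the subspace of finite sums, let $E_n=\operatorname{span}\{w_k,u_k:k\le n\}$, $E_0=\{0\}$, and let $P_n:\Omega\to E_n$ be the truncation. Put $\varepsilon_k=4^{-k}$ and $\theta_i=2^{-i-1}$ for $k,i\ge1$, so that $\sum_k\varepsilon_k=\frac13$ and $\sum_i\theta_i=\frac12$.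

The \emph{parameters} are vectors $a_n\in E_{n-1}$ $(n\ge1)$ and numbers $v_{jk}\in[0,1]$ $(1\le j<k)$. For $\omega\in\Omega$ and $j\ge1$ define, with values in $[0,\infty]$,
\[
K(\omega)^2=\sum_{k\ge1}\varepsilon_k\big(\alpha_k(\omega)^2+\beta_k(\omega)^2\big),\qquad\tau_j(\omega)^2=\sum_{k>j}v_{jk}^2\,\alpha_k(\omega)^2 ,
\]
and let $L_j\omega=\omega-\alpha_j(\omega)a_j$. Put $p_0=K$,
\begin{equation}\label{eq:pj}
p_j(\omega)^2=\beta_j(\omega)^2+\tfrac12K(L_j\omega)^2+\sum_{1\le i<j}\theta_i\,\tau_i(P_{j-1}L_j\omega)^2+\tau_j(\omega)^2\qquad(j\ge1),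
\end{equation}
and $\|\omega\|=\sup_{j\ge0}p_j(\omega)$. The first two terms of \eqref{eq:pj} are the seminorm $p'$ of the three-dimensional example: they make $u_j$ long and $a_j+w_j$ short. The last term is the charge $v_{jk}^2\alpha_k^2$ that $p_j$ imposes on each later vector $w_k$. The third term lets $p_j$ see a fraction of what the earlier $\tau_i$ see; it is needed in Lemma~\ref{lem:key}.

Each $p_j^2$ is a sum of squares of linear functionals on $\Omega$, so $p_j$ is a Hilbertian seminorm on every subspace on which it is finite. We have $K\le\|\cdot\|$ and $\tau_j\le p_j\le\|\cdot\|$. The functions $K$ and $\tau_i$ are \emph{diagonal}: they do not increase when coordinates are replaced by $0$, and their squares are additive over vectors with disjoint supports. If $\alpha_j(\omega)=\beta_j(\omega)=0$ for some $j\ge1$, then $L_j\omega=\omega$, and since $\sum_i\theta_i=\frac12$,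
\begin{equation}\label{eq:gap}
p_j(\omega)^2\le\tfrac12K(\omega)^2+\tfrac12\sup_{i\ge1}\tau_i(\omega)^2+\tau_j(\omega)^2 .
\end{equation}

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] If $x\in E_n$, then $\|x\|=\max_{0\le j\le n}p_j(x)<\infty$, and the numbers $p_j(x)$, $j\le n$, depend only on the $a_j$ with $j\le n$ and the $v_{ik}$ with $k\le n$.
\item[(b)] For $\omega\in\Omega$ and $j\ge0$, the sequence $(p_j(P_n\omega))_{n\ge j}$ is nondecreasing with limit $p_j(\omega)$.
\item[(c)] $\sup_n\|P_n\omega\|=\|\omega\|$ for every $\omega\in\Omega$.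
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x\in E_n$ we have $\tau_i(x)=0$ for $i\ge n$. If $j>n$, then $\alpha_j(x)=\beta_j(x)=0$ and $\tau_j(x)=0$, so \eqref{eq:gap}, together with $K\le p_0$ and $\tau_i\le p_i$, gives $p_j(x)^2\le\max_{0\le i\le n}p_i(x)^2$. This is where the two factors $\frac12$ are used. For $1\le j\le n$ the vectors $x$ and $L_jx$ lie in $E_n$, and on $E_n$ each $\tau_i$ involves only the $v_{ik}$ with $k\le n$.

(b) For $j=0$ this holds because $K(P_n\omega)^2$ is a partial sum of the series $K(\omega)^2$. Let $1\le j\le n$. Then $\alpha_j(P_n\omega)=\alpha_j(\omega)$, $\beta_j(P_n\omega)=\beta_j(\omega)$ and $P_na_j=a_j$, so $L_jP_n\omega=P_nL_j\omega$ and $P_{j-1}L_jP_n\omega=P_{j-1}L_j\omega$. Therefore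
\[
p_j(P_n\omega)^2=\beta_j(\omega)^2+\tfrac12K(P_nL_j\omega)^2+\sum_{1\le i<j}\theta_i\,\tau_i(P_{j-1}L_j\omega)^2+\tau_j(P_n\omega)^2 ,
\]
and the two terms that depend on $n$ are partial sums of $\frac12K(L_j\omega)^2$ and $\tau_j(\omega)^2$.

(c) By (a) and (b), $\sup_n\|P_n\omega\|=\sup_n\max_{j\le n}p_j(P_n\omega)=\sup_j\sup_{n\ge j}p_j(P_n\omega)=\sup_jp_j(\omega)$.
\end{proof}

By (a), $\|\cdot\|$ is a seminorm on $E$, and it is a norm because $K\le\|\cdot\|$. Let $X$ be the completion of $(E,\|\cdot\|)$. The functionals $\alpha_k,\beta_k$ are bounded by $\varepsilon_k^{-1/2}K$ and so extend to elements of $X^*$. By (c), $\|P_nx\|\le\|x\|$ for $x\in E$, so $P_n$ extends to a projection of norm at most one of $X$ onto $E_n$, still given by $P_nx=\sum_{k\le n}(\alpha_k(x)w_k+\beta_k(x)u_k)$. Since $P_nx=x$ for $x\in E$ and large $n$, density gives $P_nx\to x$ for all $x\in X$, and the expansion is unique because $\alpha_k,\beta_k$ are continuous. Thus the planes $F_n=\operatorname{span}\{w_n,u_n\}$ form a monotone finite-dimensional decomposition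 of $X$.

To show that it is shrinking we prove that a sum of $M$ successive pieces of norm at most one has norm $O(\sqrt M)$; no bounded functional can then stay large on all pieces. Call $b_1,\dots,b_M\in E$ \emph{successive blocks} if $b_m\in E_{N_m}\cap\ker P_{N_{m-1}}$ for some integers $0\le N_0<N_1<\dots<N_M$.

\begin{lemma}\label{lem:blocks}
Let $b_1,\dots,b_M$ be successive blocks with $\|b_m\|\le1$, and let $y=\sum_mb_m$. Then $K(y)\le\sqrt M$ and $p_j(y)\le1+\sqrt{2M}$ for $j\ge1$. In particular $\|y\|\le3\sqrt M$.
\end{lemma}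

\begin{proof}
If $y'$ is the sum of some of the $b_m$, then $K(y')^2\le M$ and $\tau_i(y')^2\le M$ for all $i$, since $K$ and $\tau_i$ are diagonal and bounded by the norm. Fix $j\ge1$. The seminorm $p_j$ is not diagonal, but only the block containing the index $j$ feels this. Let $b=b_m$ if $N_{m-1}<j\le N_m$ for some $m$, let $b=0$ otherwise, and put $y'=y-b$. Then $\alpha_j(y')=\beta_j(y')=0$, so \eqref{eq:gap} gives $p_j(y')^2\le\frac M2+\frac M2+M=2M$, and $p_j(y)\le p_j(b)+p_j(y')\le1+\sqrt{2M}\le3\sqrt M$.
\end{proof}

\begin{proposition}\label{prop:shrinking}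
$\|f-P_n^*f\|\to0$ for every $f\in X^*$. Consequently, every bounded sequence $(x_n)$ in $X$ with $P_{n-1}x_n=0$ tends to $0$ weakly.
\end{proposition}

\begin{proof}
Suppose that $\|f-P_m^*f\|>4\eta$ for some $\eta>0$ and infinitely many $m$. For $m\ge n$ we have $P_nP_m=P_n$, hence $f-P_m^*f=(I-P_m^*)(f-P_n^*f)$ and $\|f-P_m^*f\|\le2\|f-P_n^*f\|$. So $\|f-P_n^*f\|>2\eta$ for every $n$. Put $N_0=0$. Given $N_{m-1}$, the density of $E$ yields $x\in E$ with $\|x\|\le1$ and $f(x-P_{N_{m-1}}x)>2\eta$. Choose $N_m>N_{m-1}$ with $x\in E_{N_m}$ and put $b_m=\frac12(x-P_{N_{m-1}}x)$. The $b_m$ are successive blocks with $\|b_m\|\le1$ and $f(b_m)>\eta$. By Lemma~\ref{lem:blocks}, $\eta M\le f(b_1+\dots+b_M)\le3\|f\|\sqrt M$ for all $M$, which is impossible. For the last assertion, $|f(x_n)|=|(f-P_{n-1}^*f)(x_n)|\le\|f-P_{n-1}^*f\|\,\|x_n\|\to0$.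
\end{proof}

The point of a shrinking decomposition is that the bidual norm is given by the same formula as the norm.

\begin{proposition}\label{prop:bidual}
The map $z\mapsto\omega_z=\sum_k\big(z(\alpha_k)w_k+z(\beta_k)u_k\big)$ is a linear bijection of $X^{**}$ onto $\{\omega\in\Omega:\|\omega\|<\infty\}$, and $\|z\|_{X^{**}}=\|\omega_z\|=\sup_{j\ge0}p_j(\omega_z)$.
\end{proposition}

\begin{proof}
For $f\in X^*$ we have $P_n^*f=\sum_{k\le n}(f(w_k)\alpha_k+f(u_k)\beta_k)$, so $z(P_n^*f)=f(P_n\omega_z)$. Taking the supremum over $\|f\|\le1$ gives $\|P_n\omega_z\|\le\|z\|_{X^{**}}$. By Proposition~\ref{prop:shrinking}, $z(f)=\lim_nz(P_n^*f)=\lim_nf(P_n\omega_z)$, so $\|z\|_{X^{**}}\le\sup_n\|P_n\omega_z\|$. Lemma~\ref{lem:local}(c) now gives $\|z\|_{X^{**}}=\|\omega_z\|$, and in particular the map is injective. If $\|\omega\|<\infty$, the sequence $(P_n\omega)$ is bounded in $X$, and by the Banach--Alaoglu theorem it has a weak$^*$ cluster point $z\in X^{**}$. Since $\alpha_k(P_n\omega)=\alpha_k(\omega)$ and $\beta_k(P_n\omega)=\beta_k(\omega)$ for $n\ge k$,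 we get $\omega_z=\omega$.
\end{proof}

From now on we identify $X^{**}$ with $\{\omega\in\Omega:\|\omega\|<\infty\}$. The canonical image of a vector $x\in E$ corresponds to $x$ itself, each $L_j$ maps $X^{**}$ into itself, and the $p_j$ are Hilbertian seminorms on $X^{**}$ whose supremum is the bidual norm.

\section{Choice of the parameters and the diameter $2$ property}\label{sec:d2p}

Let $(c_n)_{n\ge1}$ be a sequence in which every finite rational linear combination of the $w_k,u_k$ (including $0$) occurs infinitely often. We choose the parameters by recursion. At stage $n\ge1$ the $a_k$ and $v_{ik}$ with $k\le n-1$ are known, so by Lemma~\ref{lem:local}(a) the norm and the seminorms $p_0,\dots,p_{n-1}$ are already determined on $E_{n-1}$. Put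
\begin{equation}\label{eq:a}
a_n=\begin{cases}c_n&\text{if }c_n\in E_{n-1}\text{ and }\|c_n\|<1,\\0&\text{otherwise,}\end{cases}
\end{equation}
so that $\|a_n\|<1$, and choose $v_{jn}\geq 0$ for $1\le j<n$ with
\begin{equation}\label{eq:vle}
v_{jn}^2\le1-p_j(a_n)^2 .
\end{equation}
The right-hand side is the room that $p_j$ leaves for a charge on $w_n$ if $a_n+w_n$ is to remain almost in the unit ball. Any such choice gives the D$2$P.

\begin{lemma}\label{lem:pairs}
Assume \eqref{eq:a} and \eqref{eq:vle}. Then $\|a_n+w_n\pm u_n\|^2\le1+2\varepsilon_n$ and $\|u_n\|\ge1$ for all $n$, and $u_n\to0$, $w_n\to0$ weakly in $X$.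
\end{lemma}

\begin{proof}
Let $y=a_n+w_n\pm u_n\in E_n$. By Lemma~\ref{lem:local}(a) it suffices to bound $p_j(y)$ for $0\le j\le n$. Recall that $a_n\in E_{n-1}$.

For $j=0$ we have $p_0(y)^2=p_0(a_n)^2+2\varepsilon_n\le1+2\varepsilon_n$.

Let $1\le j<n$. Then $\alpha_j(y)=\alpha_j(a_n)$, $\beta_j(y)=\beta_j(a_n)$, and $L_jy=L_ja_n+w_n\pm u_n$ with $L_ja_n\in E_{n-1}$. Hence $K(L_jy)^2=K(L_ja_n)^2+2\varepsilon_n$, $P_{j-1}L_jy=P_{j-1}L_ja_n$, and $\tau_j(y)^2=\tau_j(a_n)^2+v_{jn}^2$. Adding up, $p_j(y)^2=p_j(a_n)^2+\varepsilon_n+v_{jn}^2\le1+\varepsilon_n$ by \eqref{eq:vle}.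

Let $j=n$. Then $\beta_n(y)^2=1$ and $\alpha_n(y)=1$, so $L_ny=w_n\pm u_n$, $\frac12K(L_ny)^2=\varepsilon_n$, $P_{n-1}L_ny=0$ and $\tau_n(y)=0$. Thus $p_n(y)^2=1+\varepsilon_n$. (Without the truncation $P_{j-1}$ in \eqref{eq:pj}, the third term would contribute $\sum_{i<n}\theta_iv_{in}^2$ here.)

Next, $\|u_n\|\ge p_n(u_n)\ge\beta_n(u_n)=1$. If $y^\pm$ are the two vectors, then $u_n=\frac12(y^+-y^-)$ and $w_n=\frac12(y^++y^-)-a_n$, so $(u_n)$ and $(w_n)$ are bounded, and they are weakly null by Proposition~\ref{prop:shrinking}.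
\end{proof}

\begin{proposition}\label{prop:d2p}
Assume \eqref{eq:a} and \eqref{eq:vle}. Then $X$ has the D$2$P.
\end{proposition}

\begin{proof}
Let $U$ be a nonempty relatively weakly open subset of $B_X$ and let $x\in U$. The set $U$ is also relatively norm open, so $rx\in U$ for some $r\in(0,1)$. Since $\|rx\|<1$ and the rational combinations are dense in $X$, there is a rational combination $c\in U$ with $\|c\|<1$. For infinitely many $n$ we have $c_n=c$ and $c\in E_{n-1}$, and then $a_n=c$ by \eqref{eq:a}. For these $n$ put $y_n^\pm=(1+2\varepsilon_n)^{-1/2}(c+w_n\pm u_n)$. By Lemma~\ref{lem:pairs}, $y_n^\pm\in B_X$ and $y_n^\pm\to c$ weakly, so $y_n^\pm\in U$ for large $n$; moreover $\|y_n^+-y_n^-\|=2(1+2\varepsilon_n)^{-1/2}\|u_n\|\ge2(1+2\varepsilon_n)^{-1/2}\to2$. Hence $U$ has diameter $2$.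
\end{proof}

\section{Rotundity of the bidual}\label{sec:ured}

By Lemma~\ref{lem:criterion} and Proposition~\ref{prop:bidual}, it remains to make $\inf_jp_j(z)$ positive for every nonzero $z\in X^{**}$. The danger is a vector $z$ that looks like a multiple of $a_n+w_n$ for infinitely many $n$. With the simplest choice of weights such vectors exist, and they produce a segment in the sphere.

\begin{example}\label{ex:zero}
Take all $v_{jk}=0$ and choose $a_n$ by \eqref{eq:a}. Then $X$ has the D$2$P by Proposition~\ref{prop:d2p}, but $X^{**}$ is not strictly convex. Indeed, now $p_j(\omega)^2=\beta_j(\omega)^2+\frac12K(L_j\omega)^2$ for $j\ge1$. We choose $n_1<n_2<\cdots$ such that $a_{n_i}=s_{i-1}$, where $s_0=0$ and $s_i=w_{n_1}+\dots+w_{n_i}$. This is possible as long as $\|s_i\|<1$, and in fact $\|s_i\|^2\le\frac13$: we have $K(s_i)^2\le\frac13$, and $L_js_i$ equals $s_i-s_{m-1}$ if $j=n_m$ with $m\le i$ and equals $s_i$ otherwise, so $p_j(s_i)^2\le\frac16$ for $j\ge1$. Let $z=\sum_iw_{n_i}$. By Lemma~\ref{lem:local}(c), $\|z\|^2\le\frac13$, so $z\in X^{**}$.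 With $d_i=L_{n_i}z=\sum_{m\ge i}w_{n_m}$ we get $\eta_i:=p_{n_i}(z)^2=\frac12K(d_i)^2\to0$, and $\eta_i\le\frac16$.

Let $y=\sum_i(1-\eta_i)^{1/2}u_{n_i}$. Then $L_{n_i}(y\pm z)=y\pm d_i$, and $y$, $d_i$ have disjoint supports, so
\[
p_{n_i}(y\pm z)^2=(1-\eta_i)+\tfrac12K(y)^2+\eta_i=1+\tfrac12K(y)^2 .
\]
For all other $j\geq 0$ we have $p_j(y\pm z)^2\le K(y)^2+K(z)^2\le\frac23$. Thus $\|y+z\|^2=\|y-z\|^2=1+\frac12K(y)^2$, while the midpoint $y$ satisfies $\|y\|^2\ge\lim_i\big(1-\eta_i+\frac12K(y)^2\big)=1+\frac12K(y)^2$. After scaling, the distinct points $y\pm z$ and their midpoint lie on the unit sphere.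
\end{example}

In this example the vectors $w_{n_i}$ can be piled up at no cost. The remedy is to charge for $w_n$ as much as \eqref{eq:vle} allows:
\begin{equation}\label{eq:v}
v_{jn}=\big(1-p_j(a_n)^2\big)^{1/2}\qquad(1\le j<n).
\end{equation}
Now adding $w_n$ to $a_n$ brings every $p_j$ with $1\le j<n$ up to about $1$. A vector $z\in X^{**}$ has $\tau_l(z)<\infty$, so if infinitely many of its coordinates $\alpha_n(z)$ stay away from $0$, the corresponding charges $v_{ln}$ must tend to $0$, and this forces $p_l(a_n)\to1$ for every $l$. A vector resembling these $a_n$ is then large in every $p_l$, not small in infinitely many.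

\begin{lemma}\label{lem:key}
Assume \eqref{eq:a} and \eqref{eq:v}. Then $K(z)>0$ and $\inf_{j\ge1}p_j(z)>0$ for every $0\ne z\in X^{**}$.
\end{lemma}

\begin{proof}
Since $z\ne0$, some coordinate of $z$ is nonzero, so $K(z)>0$. Also $p_j(z)>0$ for each $j\ge1$: if $p_j(z)=0$, then $K(L_jz)=0$, so $z=\alpha_j(z)a_j$; applying $\alpha_j$ and using $a_j\in E_{j-1}$ we get $\alpha_j(z)=0$, hence $z=0$.

Suppose that $\inf_{j\ge1}p_j(z)=0$. As each $p_j(z)$ is positive, there are $n_1<n_2<\cdots$ with $p_{n_i}(z)\to0$. Put $t_i=\alpha_{n_i}(z)$ and $d_i=L_{n_i}z=z-t_ia_{n_i}$. The second and third terms of \eqref{eq:pj} give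
\begin{equation}\label{eq:small}
K(d_i)^2\le2p_{n_i}(z)^2\to0,\qquad\tau_l(P_{n_i-1}d_i)^2\le\theta_l^{-1}p_{n_i}(z)^2\to0\quad(i\to\infty)
\end{equation}
for each fixed $l\ge1$, where the second inequality holds once $n_i>l$. We fix $l\ge1$ and show that $p_l(z)\ge K(z)$.

\emph{Step 1: $\liminf_i|t_i|\ge K(z)$.} Since $K(a_{n_i})\le\|a_{n_i}\|<1$, we have $K(z)\le K(d_i)+|t_i|$, and $K(d_i)\to0$.

\emph{Step 2: $p_l(a_{n_i})\to1$.} For $n_i>l$ the number $v_{ln_i}^2t_i^2$ is a term of the series $\tau_l(z)^2$, which converges because $\tau_l(z)\le\|z\|$. So $v_{ln_i}^2t_i^2\to0$, and by Step~1, $v_{ln_i}\to0$. By \eqref{eq:v}, $p_l(a_{n_i})^2=1-v_{ln_i}^2\to1$. This is the only place where equality in \eqref{eq:v} is used.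

\emph{Step 3: $p_l(d_i)\to0$.} We treat the four terms of $p_l(d_i)^2$. First, $\alpha_l(d_i)^2+\beta_l(d_i)^2\le\varepsilon_l^{-1}K(d_i)^2\to0$. Second, $K(L_ld_i)\le K(d_i)+|\alpha_l(d_i)|K(a_l)\to0$. Third, since $v_{mk}\le1$ and $\varepsilon_k\ge\varepsilon_l$ for $k<l$,
\[
\sum_{1\le m<l}\theta_m\tau_m(P_{l-1}L_ld_i)^2\le\tfrac12\sum_{k<l}\alpha_k(L_ld_i)^2\le\tfrac12\varepsilon_l^{-1}K(L_ld_i)^2\to0 .
\]
The fourth term $\tau_l(d_i)^2$ involves infinitely many coordinates with weights that need not be summable, so $K$ does not control it. We split it at $n_i$. Since $a_{n_i}\in E_{n_i-1}$, we have $\alpha_k(d_i)=\alpha_k(z)$ for $k\ge n_i$, and so for $n_i>l$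
\[
\tau_l(d_i)^2=\tau_l(P_{n_i-1}d_i)^2+\sum_{k\ge n_i}v_{lk}^2\alpha_k(z)^2 .
\]
The first summand tends to $0$ by \eqref{eq:small}; this is what the third term of \eqref{eq:pj} was introduced for. The second is a tail of the convergent series $\tau_l(z)^2$.

\emph{Conclusion.} From $z=t_ia_{n_i}+d_i$ we get $p_l(z)\ge|t_i|\,p_l(a_{n_i})-p_l(d_i)$, and Steps 1--3 give $p_l(z)\ge K(z)$. This holds for every $l\ge1$, which contradicts $p_{n_i}(z)\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be the space of Section~\ref{sec:norm} with parameters given by \eqref{eq:a} and \eqref{eq:v}. Its decomposition $(F_n)$ is monotone, and it is shrinking by Proposition~\ref{prop:shrinking}. The D$2$P is Proposition~\ref{prop:d2p}. By Proposition~\ref{prop:bidual} the bidual norm is the supremum of the Hilbertian seminorms $p_j$, $j\ge0$, and $c(z)=\inf_{j\ge0}p_j(z)>0$ for $z\ne0$ by Lemma~\ref{lem:key}, since $p_0=K$. Lemma~\ref{lem:criterion} gives the inequality and URED.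
\end{proof}

\section{Spaces with a shrinking basis as complemented subspaces}\label{sec:embed}

The seminorm $p_0$ enters the proofs above almost only through the inequality $K\le p_0$. This leaves room to build a given space into $p_0$. Recall that a sequence $(g_k)_{k\ge1}$ is a \emph{basis} of a Banach space $Z$ if every $\zeta\in Z$ has a unique expansion $\zeta=\sum_k\gamma_k(\zeta)g_k$; then the partial sum operators $S_n$ are uniformly bounded. The basis is \emph{shrinking} if the span of the $\gamma_k$ is dense in $Z^*$. In that case a bounded sequence $(\zeta_m)$ with $\gamma_k(\zeta_m)\to0$ for each $k$ is weakly null, by approximating a given functional with finite combinations of the $\gamma_k$. We also use Mazur's theorem: the weak and norm closures of a convex set coincide.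

\begin{theorem}\label{thm:embed}
Let $Z$ be a Banach space with a shrinking basis. Then $Z$ is isomorphic to a norm-one complemented subspace of a Banach space $X$ with $X^*$ separable, with the D$2$P, and with $X^{**}$ URED.
\end{theorem}

\begin{proof}
Let $q(\zeta)=\sup_n\|S_n\zeta\|_Z$. This is an equivalent norm on $Z$, and $q(S_n\zeta)\le q(\zeta)$ because $S_mS_n=S_{\min\{m,n\}}$. Rescale the basis so that $q(g_k)=1$; this changes neither the $S_n$ nor the span of the $\gamma_k$, and now $|\gamma_k(\zeta)|=q(S_k\zeta-S_{k-1}\zeta)\le2q(\zeta)$.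

Let $\Omega$ now consist of the formal series $\sum_k(\alpha_kw_k+\beta_ku_k+\gamma_kg_k)$, with $E$, $E_n=\operatorname{span}\{w_k,u_k,g_k:k\le n\}$ and $P_n$ defined accordingly. For $x\in E$ let $Rx=\sum_k\gamma_k(x)g_k$ and write $q(x)$ for $q(Rx)$. Then $q(P_n\omega)$ is nondecreasing in $n$ for $\omega\in\Omega$, and we put $q(\omega)=\lim_nq(P_n\omega)\in[0,\infty]$, which agrees with the previous definition on $E$. Define
\[
K(\omega)^2=\sum_k\varepsilon_k\big(\alpha_k(\omega)^2+\beta_k(\omega)^2+\gamma_k(\omega)^2\big),\qquad p_0(\omega)^2=q(\omega)^2+K(\omega)^2 ,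
\]
keep the definitions of $\tau_j$, $L_j$, $p_j$ $(j\ge1)$ and $\|\cdot\|$, let $(c_n)$ list the rational combinations of the $w_k,u_k,g_k$, each infinitely often, and choose the parameters by \eqref{eq:a} and \eqref{eq:v}. The function $K$ is still diagonal, and still $K\le p_0$ and $\tau_j\le p_j$. The function $p_0$, being the Euclidean norm of the pair $(q,K)$, is a seminorm on every subspace on which it is finite, but it is not Hilbertian. We go through the previous sections.

\emph{Lemma~\ref{lem:local}.} Inequality \eqref{eq:gap} and part (a) hold with the same proofs, and $p_0$ involves no parameters. In (b), the case $j=0$ holds because $q(P_n\omega)$ and $K(P_n\omega)$ increase to $q(\omega)$ and $K(\omega)$; the case $j\ge1$ and part (c) are unchanged. So the completion $X$ of $E$ has the monotone decomposition $F_n=\operatorname{span}\{w_n,u_n,g_n\}$, with $|\gamma_k|\le\varepsilon_k^{-1/2}K$.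

\emph{Proposition~\ref{prop:shrinking}.} The bounds $K(y)\le\sqrt M$ and $p_j(y)\le1+\sqrt{2M}$ $(j\ge1)$ of Lemma~\ref{lem:blocks} hold with the same proof, but $q(y)$ may be as large as $M$. This is where the shrinking hypothesis is used. If $\|f-P_n^*f\|\not\to0$, we obtain as before an infinite sequence of successive blocks $b_m$ with $\|b_m\|\le1$ and $f(b_m)>\eta$. The vectors $Rb_m\in Z$ satisfy $q(Rb_m)\le1$, and $\gamma_k(Rb_m)=0$ for large $m$, so they are weakly null in $Z$. By Mazur's theorem, $0$ lies in the norm closure of the convex hull of $\{Rb_m:m\ge m_0\}$ for every $m_0$. Given $M$, we can therefore choose one after another convex combinations $b_1',\dots,b_M'$ of the $b_m$, taken over successive finite sets of indices, with $q(b_r')\le1/M$. These are successive blocks with $\|b_r'\|\le1$ and $f(b_r')>\eta$, and $y=\sum_rb_r'$ has $q(y)\le1$. So $p_0(y)^2\le1+M$, $\|y\|\le3\sqrt M$, and $\eta M\le f(y)\le3\|f\|\sqrt M$ for all $M$, a contradiction. Thus the decomposition is shrinking and $X^*$ is separable.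

\emph{Proposition~\ref{prop:bidual}} holds with the same proof, with the extra terms $z(\gamma_k)g_k$ in $\omega_z$ and $f(g_k)\gamma_k$ in $P_n^*f$. On $X^{**}$, $q$ is a finite pointwise limit of seminorms, hence a seminorm.

\emph{The D$2$P.} In Lemma~\ref{lem:pairs}, the vector $y=a_n+w_n\pm u_n$ has $Ry=Ra_n$, so again $p_0(y)^2=p_0(a_n)^2+2\varepsilon_n$. The cases $1\le j\le n$, the rest of the lemma and Proposition~\ref{prop:d2p} need no change.

\emph{URED.} The proof of Lemma~\ref{lem:key} does not mention $p_0$; it uses $K\le\|\cdot\|$ and that $K$ vanishes only at $0$. So $c(z)=\min\{K(z),\inf_{j\ge1}p_j(z)\}>0$ for $z\ne0$. Let $x',x''\in B_{X^{**}}$ with $x'-x''=\lambda z$. For $j\ge1$ the parallelogram identity gives $p_j(x'+x'')^2\le4-\lambda^2c(z)^2$. For $j=0$ we add $q(x'+x'')^2\le2q(x')^2+2q(x'')^2$ to the parallelogram identity for $K$ and obtain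
\[
p_0(x'+x'')^2\le2p_0(x')^2+2p_0(x'')^2-\lambda^2K(z)^2\le4-\lambda^2c(z)^2 .
\]
Hence $\|x'+x''\|^2\le4-\lambda^2c(z)^2$, and $X^{**}$ is URED.

\emph{The copy of $Z$.} If $x\in\operatorname{span}\{g_k\}$, all $\alpha_k(x),\beta_k(x)$ vanish, so $p_j(x)^2=\frac12K(x)^2$ for $j\ge1$ and $\|x\|^2=q(x)^2+K(x)^2$. Since $K(x)^2\le4q(x)^2\sum_k\varepsilon_k$, we get $q(x)^2\le\|x\|^2\le\frac73q(x)^2$, so the closure $Z_0$ of $\operatorname{span}\{g_k\}$ in $X$ is isomorphic to $Z$. For $x\in E$ we have $\|Rx\|^2=q(x)^2+K(Rx)^2\le p_0(x)^2\le\|x\|^2$, so $R$ extends to a norm-one projection of $X$ onto $Z_0$.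
\end{proof}

\section{Two limits}\label{sec:limits}

One may ask whether strict convexity can be pushed from $X^{**}$ to the fourth dual $X^{(4)}=(X^{**})^{**}$, or whether URED can be strengthened. A space $X$ is \emph{weakly uniformly rotund} if $x_n,y_n\in B_X$ and $\|x_n+y_n\|\to2$ imply $x_n-y_n\to0$ weakly. This implies URED, since $\lambda_nz\to0$ weakly with $z\ne0$ forces $\lambda_n\to0$. Neither improvement is possible.

\begin{proposition}\label{prop:limits}
Let $X\ne\{0\}$ be a Banach space in which every slice of $B_X$ has diameter $2$; this holds in particular if $X$ has the D$2$P.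
\begin{itemize}
\item[(a)] The fourth dual $X^{(4)}$ is not strictly convex.
\item[(b)] There are $x_n,y_n\in B_X$ with $\|x_n+y_n\|\to2$ and $x_n-y_n\not\to0$ weakly; that is, $X$ is not weakly uniformly rotund.
\end{itemize}
\end{proposition}

\begin{proof}
(a) We use two standard facts. A reflexive space has the Radon--Nikod\'ym property, and therefore its unit ball has slices of arbitrarily small diameter. By James' theorem, if every functional in $X^*$ attains its norm on $B_X$, then $X$ is reflexive. By the first fact our $X$ is not reflexive, and this is the only use of the hypothesis; by the second there is $x^*\in S_{X^*}$ that does not attain its norm.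

Write $J_Y:Y\to Y^{**}$ for the canonical embedding of a space $Y$. The idea is that there are two natural isometric ways, $J_{X^{**}}$ and $(J_X)^{**}$, to send $X^{**}$ into $X^{(4)}$, and that they differ outside $J_X(X)$. By the Hahn--Banach theorem there is $F\in S_{X^{**}}$ with $F(x^*)=1$, and $F\notin J_X(X)$ because $x^*$ does not attain its norm. Let $G_1=J_{X^{**}}F$ and $G_2=(J_X)^{**}F$; both lie in $B_{X^{(4)}}$. For $x\in X$ we have $\big((J_X)^*J_{X^*}x^*\big)(x)=(J_{X^*}x^*)(J_Xx)=x^*(x)$, so $(J_X)^*J_{X^*}x^*=x^*$. Hence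
\[
G_1(J_{X^*}x^*)=F(x^*)=1,\qquad G_2(J_{X^*}x^*)=F\big((J_X)^*J_{X^*}x^*\big)=F(x^*)=1 .
\]
As $\|J_{X^*}x^*\|=1$, this gives $\|G_1\|=\|G_2\|=\|\frac12(G_1+G_2)\|=1$. Since $J_X(X)$ is closed in $X^{**}$, there is $\varphi\in X^{***}$ vanishing on $J_X(X)$ with $\varphi(F)\ne0$. Then $(J_X)^*\varphi=\varphi\circ J_X=0$, so $G_1(\varphi)=\varphi(F)\ne0=F\big((J_X)^*\varphi\big)=G_2(\varphi)$, and $G_1\ne G_2$.

(b) Let $f\in S_{X^*}$ and choose $y_n',y_n''$ in the slice $\{y\in B_X:f(y)>\frac12\}$ with $\|y_n'-y_n''\|\to2$. Put $x_n=y_n'$ and $y_n=-y_n''$. Then $\|x_n+y_n\|\to2$, but $f(x_n-y_n)=f(y_n')+f(y_n'')>1$ for all $n$.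
\end{proof}

\begin{thebibliography}{1}

\bibitem{NPTV}
Olav Nygaard, M\"art P\~oldvere, Stanimir Troyansky and Tauri Viil,
\emph{Strictly convex renormings and the diameter 2 property},
arXiv:2212.13606 (2022).

\end{thebibliography}
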